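\title{The robust chromatic number of graphs on surfaces}

\begin{abstract}
The robust chromatic number $\chi_1(G)$ is the least chromatic number that can be reached from a graph $G$ when every vertex is allowed to delete one of its edges. We determine the maximum of $\chi_1$ over the graphs embeddable on a given surface: for Euler genus $\varepsilon$ it is $\max\{3,\lfloor(11+\sqrt{1+24\varepsilon})/6\rfloor\}$, and it is attained by a complete graph whenever it is at least $4$. The main step is a density bound: for $k\ge3$, every vertex-critical graph with $\chi_1=k+1$, $n$ vertices and $e$ edges satisfies $2e-6n\ge 9k^2-15k-10$.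
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite and simple. A \emph{$1$-selection} of a graph $G$ is a map $f\colon V(G)\to E(G)\cup\{\emptyset\}$ such that each $f(v)$ is either an edge incident with $v$ or $\emptyset$. Deleting the selected edges $f(V(G))$ from $G$ gives the \emph{$1$-removed subgraph} $G_f$, and the \emph{robust chromatic number} of $G$ is
\[
\chi_1(G)=\min_f\chi(G_f),
\]
where the minimum is taken over all $1$-selections $f$ and $\chi$ is the chromatic number. In other words, we color the vertices and allow each vertex to cancel one conflict. The sets that can serve as color classes are easy to describe. We write $|C|$ and $e(C)$ for the numbers of vertices and edges of a graph $C$. A \emph{pseudoforest} is a graph each of whose components $C$ satisfies $e(C)\le|C|$; equivalently, each component is a tree or contains exactly one cycle.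

\begin{lemma}\label{lem:reform}
$\chi_1(G)$ is the least number of classes in a partition of $V(G)$ into sets that induce pseudoforests.
\end{lemma}

\begin{proof}
Let $G_f$ be properly colored and let $B$ be a subset of a color class. Every edge of $G$ inside $B$ has been deleted, so it is selected by one of its ends, and a vertex selects at most one edge. Hence $B$ spans at most $|B|$ edges, and the class induces a pseudoforest. Conversely, a pseudoforest has an orientation with all outdegrees at most $1$: orient a tree toward a root, and in a component with a cycle orient the cycle cyclically and all other edges toward it. If every vertex selects its outgoing edge inside its own class, the classes become independent sets.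
\end{proof}

A clique induces a pseudoforest exactly when it has at most three vertices, so $\chi_1(K_n)=\lceil n/3\rceil$. Bacs\'o, Patk\'os, Tuza and Vizer proved that $\lceil\chi(G)/3\rceil\le\chi_1(G)\le\chi(G)$ for every graph, with both bounds tight. They also proved that $\chi_1(G)\le d/2+1$ if $G$ is $d$-degenerate (every subgraph has a vertex of degree at most $d$), and that for every $k\ge1$ some $2k$-degenerate graph has $\chi_1=k+1$. In particular $\chi_1(G)\le3$ for planar $G$. Kardo\v{s}, Lu\v{z}ar and Sot\'ak~\cite{KLS} proved that infinitely many planar graphs have $\chi_1=3$ and that $\chi_1(G)\le3$ for every graph on the torus, and they posed the problem that we solve here: \emph{determine, for every orientable and every non-orientable surface $\Sigma$, the maximum $m(\Sigma)$ of $\chi_1(G)$ over the graphs $G$ embeddable on $\Sigma$.}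

Let $S_g$ ($g\ge0$) be the orientable and $N_g$ ($g\ge1$) the non-orientable surface of genus $g$. The \emph{Euler genus} is $\varepsilon=2g$ for $S_g$ and $\varepsilon=g$ for $N_g$, so that the Euler characteristic is $2-\varepsilon$ in both cases. A graph on $S_g$ embeds on $S_{g+1}$, a graph on $N_g$ embeds on $N_{g+1}$, and a planar graph embeds on every surface, since a handle or a crosscap can be added inside a face. If a connected graph with $n\ge3$ vertices and $e$ edges is embedded with $f$ faces, then $n-e+f\ge2-\varepsilon$ by Euler's formula and $3f\le2e$, so
\begin{equation}\label{eq:euler}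
2e-6n\le 6\varepsilon-12 .
\end{equation}

Which answer should one expect? The smallest graph with $\chi_1=k+1$ has $3k+1$ vertices, and $K_{3k+1}$ is an example. For $K_n$, inequality \eqref{eq:euler} reads $(n-3)(n-4)\le6\varepsilon$, and for $n=3k+1$ this becomes $\varepsilon\ge E_k$, where
\[
E_k=\frac{(k-1)(3k-2)}2 .
\]
This number is an integer, because $3k-2$ is even for even $k$ and $k-1$ is even for odd $k$; thus $E_2=2$, $E_3=7$, $E_4=15$. The orientable genus of $K_n$ is $\lceil(n-3)(n-4)/12\rceil$ for $n\ge3$ (Ringel--Youngs), and its non-orientable genus is $\lceil(n-3)(n-4)/6\rceil$ for $n\ge5$, $n\ne7$ (Ringel). For example, $K_{10}$ has $\chi_1=4$, genus $4$ and non-orientable genus $7$. So one would guess that complete graphs are extremal, and that the value $k+1$ first appears at Euler genus $E_k$. For $k=2$ the guess fails, since $\chi_1=3$ already occurs in the plane. It fails nowhere else.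

\begin{theorem}\label{thm:main}
For a surface $\Sigma$ of Euler genus $\varepsilon$,
\[
m(\Sigma)=\max\Big\{3,\Big\lfloor\frac{11+\sqrt{1+24\varepsilon}}{6}\Big\rfloor\Big\}.
\]
Thus $m(S_0)=3$ and $m(S_g)=\lfloor(11+\sqrt{1+48g})/6\rfloor$ for $g\ge1$, while $m(N_1)=3$ and $m(N_g)=\lfloor(11+\sqrt{1+24g})/6\rfloor$ for $g\ge2$.
\end{theorem}

For instance, $m=3$ holds exactly for $S_0,\dots,S_3$ and $N_1,\dots,N_6$. Theorem~\ref{thm:main} follows from a description of the thresholds.

\begin{theorem}\label{thm:equiv}
For $k\ge3$ and a surface $\Sigma$ of Euler genus $\varepsilon$ the following are equivalent: \textup{(i)} some graph on $\Sigma$ has $\chi_1\ge k+1$; \textup{(ii)} $K_{3k+1}$ embeds on $\Sigma$; \textup{(iii)} $\varepsilon\ge(k-1)(3k-2)/2$.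
\end{theorem}

The substance is the implication (i)$\Rightarrow$(iii), and it comes from a statement without topology. For $j\ge2$ we call $G$ \emph{$j$-critical} if $\chi_1(G)=j$ and $\chi_1(G-v)\le j-1$ for every vertex $v$.

\begin{theorem}\label{thm:density}
If $k\ge3$ and $G$ is $(k+1)$-critical, then $2e(G)-6|G|\ge9k^2-15k-10$.
\end{theorem}

\section{Pseudoforests and critical graphs}\label{sec:prelim}

For a vertex set $T$ we write $e(T)=e(G[T])$, and $d_T(v)$ is the number of neighbors of $v$ in $T$. We abbreviate $T\cup\{v\}$ to $T+v$ and $T\setminus\{t\}$ to $T-t$, write $u\sim v$ for adjacency, and put $t^+=\max(t,0)$. A connected graph $K$ is \emph{bad} if $e(K)\ge|K|+1$, so a pseudoforest is a graph without bad components. We shall have to recognize many small pseudoforests, and the following facts suffice.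
\begin{itemize}
\item[(P1)] A bad graph has at least four vertices and at least five edges. So any graph with at most three vertices or at most four edges is a pseudoforest, and a graph on four vertices is a pseudoforest if and only if it has at most four edges.
\item[(P2)] Adding a vertex with at most one neighbor to a pseudoforest (to a forest) gives a pseudoforest (a forest).
\item[(P3)] Adding to a forest one vertex with at most two neighbors, or two vertices $y,z$, adjacent or not, with at most one neighbor each in the forest, gives a pseudoforest.
\item[(P4)] A connected graph $K$ is bad if and only if $\sum_{v\in K}(d_K(v)-2)\ge2$. In particular $K$ is not bad if all its degrees are at most $2$ except possibly one degree $3$.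
\item[(P5)] If $K$ is connected, has minimum degree at least $2$ and $e(K)=|K|+1$, then every proper induced subgraph of $K$ is a pseudoforest.
\end{itemize}
Fact (P1) holds because $\binom j2\le j$ for $j\le3$, and (P2) because one new vertex brings at most one new edge. In the first case of (P3) the new graph is a forest plus at most one edge; in the second, adding $y$ gives a forest in which $z$ has at most two neighbors. For (P4) note that the sum equals $2(e(K)-|K|)$. For (P5), suppose that $K[B]$ is bad with $B\subsetneq V(K)$. Some edge of $K$ leaves $B$, and all terms $d_K(v)-2$ are nonnegative, so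
\[
2\le\sum_{v\in B}(d_{B}(v)-2)<\sum_{v\in B}(d_K(v)-2)\le\sum_{v\in K}(d_K(v)-2)=2,
\]
which is absurd.

Subgraphs of pseudoforests are pseudoforests, so by Lemma~\ref{lem:reform} the parameter $\chi_1$ is monotone under subgraphs and equals its maximum over the components. If $T$ induces a pseudoforest, then $\chi_1(G)\le\chi_1(G-T)+1$; this applies to every set of at most three vertices, whence $\chi_1(G)\le\lceil|G|/3\rceil$.

\begin{lemma}\label{lem:critical}
Let $k\ge1$. Every graph with $\chi_1\ge k+1$ has an induced $(k+1)$-critical subgraph. A $(k+1)$-critical graph is connected, has at least $3k+1$ vertices, and has minimum degree at least $2k$.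
\end{lemma}

\begin{proof}
A minimal induced subgraph $G$ with $\chi_1(G)\ge k+1$ has $\chi_1(G-v)\le k$ for all $v$, hence $\chi_1(G)=k+1$. Now let $G$ be $(k+1)$-critical. If $G$ were disconnected, we could delete a vertex outside a component with $\chi_1=k+1$ without lowering $\chi_1$. The bound $k+1\le\lceil|G|/3\rceil$ gives $|G|\ge3k+1$. If $d(v)\le2k-1$, partition $G-v$ into $k$ classes inducing pseudoforests; some class contains at most one neighbor of $v$, and $v$ can join it by (P2), a contradiction.
\end{proof}

\section{Two ways to remove a class}\label{sec:plan}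

Put $w(G)=2e(G)-6|G|=\sum_v(d(v)-6)$ and
\[
N_k=w(K_{3k+1})=(3k+1)(3k-6)=9k^2-15k-6=6E_k-12 .
\]
By \eqref{eq:euler}, a $(k+1)$-critical graph is excluded from all surfaces with $\varepsilon\le E_k-1$ as soon as $w(G)>N_k-6$. Since $w(G)$ and $N_k$ are even, this means $w(G)\ge N_k-4$, which is Theorem~\ref{thm:density}. The minimum degree alone gives only $w(G)\ge(2k-6)(3k+1)$, about two thirds of what is needed for large $k$ and nothing at all for $k=3$. So we argue by induction on $k$, removing one class at a time, and there are two natural classes to remove.

\emph{Three vertices of large degree.} In $K_{3k+1}$ any three vertices have degree sum $9k$. Lemma~\ref{lem:three} shows that every graph with $\chi_1>k\ge2$ has three vertices with degree sum at least $9k$. Deleting them lowers $\chi_1$ by at most $1$ and lowers $w$ by at least $2(9k-3)-18=18k-24=N_k-N_{k-1}$. So this step loses nothing against the complete graph, and it reduces Theorem~\ref{thm:density} to the case $k=3$ (Section~\ref{sec:reduction}). The induction cannot start earlier, because Theorem~\ref{thm:density} is false for $k=2$: a $3$-critical subgraph of a planar graph with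 $\chi_1=3$ has $w\le-12$ by \eqref{eq:euler}, whereas $N_2-4=-4$.

\emph{A maximal pseudoforest.} For $k=3$ the quantity $w(G)$ is the total excess of the degrees over the minimum degree $2k$, and this excess behaves well under a different deletion. If $T^*$ is a maximal set inducing a pseudoforest, then every vertex outside $T^*$ has at least two neighbors in $T^*$ by (P2). Deleting $T^*$ lowers all remaining degrees by at least $2$, which is exactly the drop from $2k$ to $2(k-1)$. The excess that remains is therefore the original excess, minus the excess of the vertices placed in $T^*$, minus one unit for each third, fourth, \dots\ neighbor that an outside vertex has in $T^*$. The task is to choose $T^*$ so that too little excess remains. The following case shows both mechanisms.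

\begin{example}\label{ex:four}
Let $G$ be a graph with a set $Q$ of four vertices of degree at most $6$, all other degrees being at most $4$. We claim that $\chi_1(G)\le2$. If $e(Q)\le4$, then $Q$ induces a pseudoforest; extend it to a maximal such set $T^*$. All vertices of $G-T^*$ have lost two neighbors and have degree at most $2$, so $G-T^*$ is a pseudoforest by (P4). If $e(Q)\ge5$, some $v\in Q$ is adjacent to the other three vertices of $Q$. Extend $Q-v$ to a maximal set $T^*$. In $G-T^*$ the vertex $v$, if present, has degree at most $6-3=3$, and all others have degree at most $2$, so (P4) applies again. Sparse sets can be absorbed into $T^*$, and dense sets cost their outside members extra degree.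
\end{example}

Section~\ref{sec:gain} turns this into a bookkeeping device. We apply it twice: in Section~\ref{sec:k2} to show that $3$-critical graphs have excess at least $12$ over degree $4$, and in Section~\ref{sec:k3}, using that bound, to show that $4$-critical graphs have excess at least $26$ over degree $6$.

\section{Three vertices of large degree}\label{sec:three}

To find vertices of large degree we take a partition with as few edges inside the classes as possible and ask why it fails. A partition $V_1,\dots,V_k$ of $V(G)$, with empty classes allowed, is \emph{optimal} if it minimizes $\sum_ie(V_i)$. Its \emph{components} are the components of the graphs $G[V_i]$; if $\chi_1(G)>k$, then one of them is bad. For $v\in V_i$ put $d_j(v)=d_{V_j}(v)$ and call $d_i(v)$ the \emph{own degree} of $v$. Moving $v$ from $V_i$ to $V_j$ changes $\sum e(V_i)$ by $d_j(v)-d_i(v)$. Hence, in an optimal partition with $k\ge2$ and for $v\in V_i$: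
\begin{itemize}
\item[(O1)] $d_j(v)\ge d_i(v)$ for all $j$, so the own degree is at most $\lfloor d(v)/k\rfloor$;
\item[(O2)] if $d_j(v)=d_i(v)$, then moving $v$ to $V_j$ gives another optimal partition;
\item[(O3)] if $v$ has own degree $2$ and $d(v)\le3k-2$, then $d_j(v)=2$ for some $j\ne i$.
\end{itemize}
For (O3), the other $k-1$ classes contain at most $3k-4<3(k-1)$ neighbors of $v$, so one contains at most two, and exactly two by (O1). Call a vertex \emph{big} if its degree is at least $3k$. By (O1) all other vertices have own degree at most $2$, so only big vertices contribute positive terms to the sum in (P4).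

\begin{lemma}\label{lem:three}
If $k\ge2$ and $\chi_1(G)>k$, then $G$ has three vertices with degree sum at least $9k$.
\end{lemma}

\begin{proof}
Passing to a subgraph does not increase degrees, so we may assume that $G$ is $(k+1)$-critical; then all degrees are at least $2k$. Let $d_1\ge d_2\ge d_3$ be the three largest degrees and suppose $d_1+d_2+d_3\le9k-1$. Then $d_3\le3k-1$, $d_1+d_2\le7k-1$ and $d_1\le5k-1$. There are at most two big vertices, and there is at least one, since an optimal partition has a bad component.

Suppose there are two big vertices $h,h'$, with $d(h')=d_2$. Then $d_1\le 7k-1-3k=4k-1$, so both have own degree at most $3$. By (P4) a bad component of an optimal partition contains both, each with own degree $3$; let $V_i$ be their class. If $d_j(h')\ge4$ for all $j\ne i$, then $d_2\ge3+4(k-1)=4k-1>(7k-1)/2\ge d_2$, where the strict inequality uses $k\ge2$. So $d_j(h')=3$ for some $j\ne i$. Moving $h'$ to $V_j$ gives an optimal partition in which $h,h'$ lie in different classes. It has no bad component, a contradiction.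

Suppose there is one big vertex $h$. Its own degree is at most $4$. By (P4), in a bad component $K$ of an optimal partition $h$ has degree $4$ and all other vertices have degree exactly $2$. So $e(K)=|K|+1$, $|K|\ge5$, and $d_1\ge4k$ by (O1). If some $z\in K-h$ has $d(z)\le3k-2$, move it to another class by (O3) and (O2). In the new optimal partition $K-z$ is a pseudoforest by (P5), and all remaining components avoid $h$, so no component is bad, a contradiction. Therefore all vertices of $K-h$ have degree at least $3k-1$, and $d_1+d_2+d_3\ge4k+2(3k-1)=10k-2\ge9k$, again by $k\ge2$. This contradiction completes the proof.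
\end{proof}

The bound $9k$ is attained by $K_{3k+1}$. For $k=1$ the lemma fails: $K_4$ minus an edge has $\chi_1=2$ and degrees $3,3,2,2$.

\section{Reduction to $4$-critical graphs}\label{sec:reduction}

The case $k=3$ of Theorem~\ref{thm:density} is the following statement, proved in Section~\ref{sec:k3}.

\begin{proposition}\label{prop:k3}
If $G$ is $4$-critical, then $\sum_v(d(v)-6)\ge26$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:density} from Proposition~\ref{prop:k3}]
We show $w(G)\ge N_k-4$ by induction on $k$; note $N_3-4=26$. Let $k\ge4$ and $n=|G|$. By Lemma~\ref{lem:three} there is a set $T$ of three vertices with degree sum at least $9k$. Since $\chi_1(G-T)\ge k$, the graph $G-T$ has an induced $k$-critical subgraph $F$. Let $R=V(G)\setminus(T\cup V(F))$, $\rho=|R|$, and let $i(R)$ be the number of edges of $G-T$ incident with $R$. Then $e(G)=e(F)+i(R)+\sum_{v\in T}d(v)-e(T)$ with $e(T)\le3$, so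
\[
w(G)=w(F)+\big(2i(R)-6\rho\big)+2\Big(\sum_{v\in T}d(v)-e(T)\Big)-18\ \ge\ w(F)+\big(2i(R)-6\rho\big)+18k-24 .
\]
As $w(F)\ge N_{k-1}-4$ and $N_k-N_{k-1}=18k-24$, it suffices to have $i(R)\ge3\rho$: the discarded vertices must carry their share of edges. Each vertex of $R$ has degree at least $2k-3$ in $G-T$. For $k\ge5$ this gives $i(R)\ge(2k-3)\rho/2\ge3\rho$.

Let $k=4$, so the target is $N_4-4=74$ and the degrees in $G-T$ are only known to be at least $5$. If $n\le17$, then $|F|\ge10$ gives $\rho\le4$, and $i(R)\ge5\rho-\binom\rho2\ge3\rho$. If $n\ge18$, we remove a maximal pseudoforest instead. Let $T^*\supseteq T$ be a maximal set inducing a pseudoforest and let $F'\subseteq G-T^*$ be $4$-critical. Each vertex of $F'$ has at least two neighbors in $T^*$, and all degrees in $G$ are at least $8$. Splitting $\sum(d(v)-6)$ over $F'$, $T$ and the remaining vertices gives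
\[
w(G)\ge\big(w(F')+2|F'|\big)+(36-18)+2(n-|F'|-3)\ge26+18+2n-6\ge74.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
(i)$\Rightarrow$(iii). A graph on $\Sigma$ with $\chi_1\ge k+1$ has a $(k+1)$-critical subgraph $G$, which is connected and embeds on $\Sigma$. By \eqref{eq:euler} and Theorem~\ref{thm:density}, $6\varepsilon-12\ge N_k-4=6E_k-16$, so $\varepsilon\ge E_k-\frac23$. Both $\varepsilon$ and $E_k$ are integers, so $\varepsilon\ge E_k$.

(iii)$\Rightarrow$(ii). For $n=3k+1\ge10$ we have $(n-3)(n-4)/6=E_k$. So $K_{3k+1}$ has non-orientable genus $E_k$ and orientable genus $\lceil E_k/2\rceil$. It embeds on $N_g$ whenever $g\ge E_k$ and on $S_g$ whenever $2g\ge E_k$.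

(ii)$\Rightarrow$(i). We have $\chi_1(K_{3k+1})=k+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A planar graph with $\chi_1=3$ \cite{KLS} embeds on $\Sigma$, so $m(\Sigma)\ge3$. For $k\ge3$, Theorem~\ref{thm:equiv} says that $m(\Sigma)\ge k+1$ if and only if $\varepsilon\ge E_k$, and
\[
\varepsilon\ge E_k\iff24\varepsilon\ge36k^2-60k+24\iff(6k-5)^2\le1+24\varepsilon\iff k+1\le\frac{11+\sqrt{1+24\varepsilon}}6 .
\]
This gives the formula. The floor equals $2$ for $\varepsilon\in\{0,1\}$ and is at least $3$ for $\varepsilon\ge2$, which gives the values for $S_g$ and $N_g$. The maximum $m=m(\Sigma)$ is attained by the planar graph if $m=3$ and by $K_{3m-2}$ if $m\ge4$.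
\end{proof}

\section{Weights and gains}\label{sec:gain}

Let $k\ge2$ and let $G$ be $(k+1)$-critical. The \emph{weight} of a vertex is $x_v=d(v)-2k\ge0$. Put $x(T)=\sum_{v\in T}x_v$, let $X=x(V(G))$ be the total weight, and let $H=\{v:x_v>0\}$. For a set $T$ inducing a pseudoforest and $v\notin T$ define
\[
\operatorname{loss}_T(v)=\min\{x_v,(d_T(v)-2)^+\},\qquad \operatorname{net}_T(v)=x_v-\operatorname{loss}_T(v),
\]
\[
\operatorname{gain}(T)=x(T)+\sum_{v\notin T}\operatorname{loss}_T(v)=X-\sum_{v\notin T}\operatorname{net}_T(v).
\]
The net of $v$ bounds the weight that $v$ keeps, one level down, after a maximal pseudoforest containing $T$ is deleted; the gain is the weight that is certainly destroyed. In $K_{10}$, with $k=3$, all weights are $3$ and $X=30$. A triple $T$ has weight $9$, each of the seven other vertices has loss $1$ and net $2$, so the gain is $16$, and the nets add up to $14=\sum(d-4)$ in the remaining $K_7$.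

\begin{lemma}\label{lem:gain}
Suppose that $\sum_{v\in F}(d_F(v)-2(k-1))\ge c$ for every $k$-critical graph $F$. Let $T$ induce a pseudoforest in $G$.
\begin{itemize}
\item[\textup{(a)}] $\sum_{v\notin T}\operatorname{net}_T(v)\ge c$, that is, $\operatorname{gain}(T)\le X-c$.
\item[\textup{(b)}] If $k\ge3$, some three vertices outside $T$ have net sum at least $3(k-1)$.
\end{itemize}
For $k=2$ the hypothesis holds with $c=2$.
\end{lemma}

\begin{proof}
Let $T^*\supseteq T$ be a maximal set inducing a pseudoforest. Then $\chi_1(G-T^*)\ge k$, and every $v\notin T^*$ has $d_{T^*}(v)\ge\max\{2,d_T(v)\}$. So for every subgraph $F$ of $G-T^*$ and $v\in F$,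
\[
d_F(v)-2(k-1)\le d(v)-d_{T^*}(v)-2k+2=x_v-(d_{T^*}(v)-2)\le x_v-(d_T(v)-2)^+\le\operatorname{net}_T(v).
\]
For (a), sum over a $k$-critical subgraph $F$ and use that nets are nonnegative. For (b), take $F=G-T^*$; Lemma~\ref{lem:three}, applied with $k-1\ge2$, gives three vertices with degree sum at least $9(k-1)$ in $F$, hence net sum at least $9(k-1)-6(k-1)$. Finally, a $2$-critical graph is connected and not a pseudoforest, so $c=2$ works for $k=2$ by (P4).
\end{proof}

Only vertices of $H$ have weight, loss or net, so we mostly work inside $H$. A set $T\subseteq H$ is \emph{good} if it induces a pseudoforest. For a good set $T$, a vertex $v\in H\setminus T$ is \emph{lossy} if $d_T(v)\ge3$ (then its loss is at least $1$), \emph{addable} if $T+v$ is good, and \emph{exact} if it is neither. Lossy and addable vertices are the two mechanisms of Example~\ref{ex:four}; exact vertices are the obstacle, since they yield nothing. For $B\subseteq H\setminus T$ put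
\[
\beta(T;B)=x(T)+\sum_{b\in B}\operatorname{loss}_T(b),
\]
the part of the gain that we have verified so far. We list the elements of $B$ without braces and write $\beta(T)=x(T)$ for $B=\emptyset$.

\begin{lemma}\label{lem:rules}
Let $\gamma$ be an upper bound for all gains. Let $T$ be good, $B\subseteq H\setminus T$, and $v\in H\setminus(T\cup B)$.
\begin{itemize}
\item[\textup{(R0)}] If $v$ is exact for $T$, it has exactly two neighbors in $T$, and each lies in a component of $G[T]$ that contains a cycle. In particular no vertex is exact for a forest.
\item[\textup{(R1)}] $\beta(T;B)\le\gamma$.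
\item[\textup{(R2)}] If $v$ is addable, then $\beta(T;B)+x_v\le\gamma$; if $v$ is lossy, then $\beta(T;B)+1\le\gamma$.
\item[\textup{(R3)}] If $\beta(T;B)\ge\gamma$, then $v$ is exact.
\item[\textup{(R4)}] If $G[T]$ is a forest, then $\beta(T;B)\le\gamma-1$. So a forest $T$ with $\beta(T;B)\ge\gamma$ forces $H=T\cup B$.
\end{itemize}
\end{lemma}

\begin{proof}
(R0) An exact vertex has at most two neighbors in $T$, and at least two by (P2). The component of $v$ in $G[T+v]$ is bad. If both neighbors lie in a component $C$, then $e(C)+2\ge|C|+2$. If they lie in $C_1\ne C_2$, then $e(C_1)+e(C_2)+2\ge|C_1|+|C_2|+2$, which forces $e(C_i)=|C_i|$ for both. (R1) holds as $\beta(T;B)\le\operatorname{gain}(T)$. (R2) Losses do not decrease when $T$ grows, so $\beta(T+v;B)\ge\beta(T;B)+x_v$ for addable $v$; and $\beta(T;B+v)\ge\beta(T;B)+1$ for lossy $v$. (R3) follows from (R2), and (R4) from (R0) and (R2).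
\end{proof}

By (R4) forests are the most useful good sets, and by (R0) the hard cases are those where the heaviest vertices form a triangle. One then exchanges a vertex of the triangle for one or two outside vertices. Let $D\subseteq H$ induce a triangle. A vertex of $H\setminus D$ is lossy, exact, or addable for $D$ according as it has $3$, $2$, or at most $1$ neighbors in $D$. The \emph{type} of a vertex with exactly two neighbors in $D$ is this pair of neighbors. Two vertices with types \emph{share} the vertices of $D$ adjacent to both, and there is always at least one.
\begin{itemize}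
\item[(S1)] If $e$ has type $pq$ and $r$ is the third vertex of $D$, then $\{r,p,e\}$ induces a path and $q$ is adjacent to all of it.
\item[(S2)] If $y,z$ have types and share $t$, then $D-t+y+z$ spans at most four edges, so it is good, and $t$ is adjacent to all four vertices. The same holds if $y$ has a type containing $t$, $z$ is adjacent to all of $D$, and $y\not\sim z$.
\item[(S3)] Three vertices with types cannot pairwise share exactly one fixed vertex of $D$.
\item[(S4)] Let $D=\{a,b,c\}$, let $u,v$ have type $ab$, and let $w$ have a type. If $w$ has type $ac$ or $bc$, then $w$ is not exact for both $\{a,c,u,v\}$ and $\{b,c,u,v\}$. If $w$ has type $ab$, then it is impossible that each of $u,v,w$ is exact for the set formed by $a,c$ and the other two.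
\end{itemize}
Figure~\ref{fig:swaps} shows (S1) and (S2); in the second case of (S2) the edges are $D-t$, one edge at $y$ and two at $z$. (S3) holds because only two types contain a given vertex and equal types share two vertices. For (S4), let $w$ have type $ac$ and be exact for $\{a,c,u,v\}$; then $w\not\sim u,v$, so $w$ has only the neighbor $c$ in $\{b,c,u,v\}$. Type $bc$ is the same with $a,b$ exchanged. If all three have type $ab$, each is adjacent to $a$, not to $c$, and so to exactly one of the other two; but no graph on three vertices has all degrees equal to $1$.

\begin{figure}[ht]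
\centering
\begin{tikzpicture}[scale=1.05,every node/.style={circle,draw,inner sep=1pt,minimum size=6mm}]
\node[fill=gray!30] (r) at (0,0) {$r$};
\node[fill=gray!30] (p) at (1.2,1) {$p$};
\node[fill=gray!30] (e) at (2.4,0) {$e$};
\node (q) at (1.2,-1) {$q$};
\draw[very thick] (r)--(p)--(e);
\draw (q)--(r) (q)--(p) (q)--(e);
\node[fill=gray!30] (a) at (5,1) {$p$};
\node[fill=gray!30] (b) at (5,-1) {$q$};
\node[fill=gray!30] (y) at (7,1) {$y$};
\node[fill=gray!30] (z) at (7,-1) {$z$};
\node (t) at (6,0) {$t$};
\draw[very thick] (y)--(a)--(b)--(z);
\draw[very thick,dashed] (y)--(z);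
\draw (t)--(a) (t)--(b) (t)--(y) (t)--(z);
\end{tikzpicture}
\caption{Two exchanges at a triangle; the new good set is shaded and the removed vertex is white. Left: in the triangle $pqr$, the vertex $q$ is replaced by a vertex $e$ adjacent to $p$ and $q$; the new set is a path and $q$ has three neighbors in it. Right: in the triangle $pqt$, the vertex $t$ is replaced by two of its neighbors $y,z$, each with one more neighbor in the triangle (possibly the same one); the new set has at most four edges, whether or not $yz$ is an edge, and $t$ has four neighbors in it.}
\label{fig:swaps}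
\end{figure}

\section{$3$-critical graphs}\label{sec:k2}

\begin{proposition}\label{prop:k2}
If $G$ is $3$-critical, then $\sum_v(d(v)-4)\ge12$.
\end{proposition}

Throughout this section $k=2$ and $G$ is a counterexample. Since $X=2e(G)-4|G|$ is even, $X\le10$. By Lemma~\ref{lem:gain} the nets outside any pseudoforest add up to at least $2$, and $\gamma=X-2$ bounds all gains. Let $T_0=\{a,b,c\}$ consist of three vertices of largest weight, $x_a\ge x_b\ge x_c$, and let $s=x(T_0)$. Lemma~\ref{lem:three} gives $s\ge18-12=6$, so
\[
6\le s\le\operatorname{gain}(T_0)\le X-2 .
\]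
Hence $X\in\{8,10\}$, some vertex outside $T_0$ has positive weight, and $T_0\subseteq H$. We describe $H$ by the non-increasing sequence of its weights, where $1^m$ stands for $m$ entries equal to $1$. \emph{Ones} and \emph{twos} are vertices of weight $1$ and $2$ (degree $5$ and $6$), and vertices outside $H$ are \emph{low} (degree $4$). Two further rules are special to $k=2$.
\begin{itemize}
\item[(N)] If $T$ is good and all vertices of $H\setminus T$ other than $v$ have net $0$, then $x_v\ge d_T(v)$.
\item[(L)] Let $T$ be good with $\operatorname{gain}(T)=X-2$, let $v\in H\setminus T$ have positive net and $d_T(v)\ge2$, and let $y$ be a low neighbor of $v$. Then $T+y$ does not induce a pseudoforest. So $d_T(y)\ge2$, and $d_T(y)\ge3$ if $G[T]$ is a forest.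
\end{itemize}
In (N), the net of $v$ is at least $2$, so $x_v\ge2+(d_T(v)-2)^+\ge d_T(v)$. In (L), the nets outside $T$ add up to exactly $2$; passing to $T+y$ lowers the net of $v$ by $1$ and raises none, which would contradict Lemma~\ref{lem:gain}(a). The last sentence follows from (P2) and (P3). Rule (L) is needed when $G[H]$ is so dense that the best gain inside $H$ is exactly $X-2$; it then forces many edges at low vertices, which have only four.

\subsection{Sequences excluded by optimal partitions}

When the weight is spread over many ones, gains are hard to control, but there are few big vertices and the method of Section~\ref{sec:three} applies.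

\begin{lemma}\label{lem:seq}
The weight sequence is none of \textup{(a)} $(3,2,1^m)$; \textup{(b)} $(4,1^m)$ with $m\le7$; \textup{(c)} $(2,2,2,1^m)$ with $m\le4$.
\end{lemma}

\begin{proof}
We use optimal partitions $(V_1,V_2)$; each has a bad component. Big vertices are those of degree at least $6$. A vertex whose own degree is half its degree can be moved by (O2).

(a) The big vertices have degrees $7$ and $6$ and own degree at most $3$. A bad component contains both with own degree $3$. Moving the vertex of degree $6$ separates them, and then no component is bad.

(b) In every optimal partition the vertex $h$ of degree $8$ has own degree $4$ and lies in a bad component $K$ whose other vertices, at least four, have own degree $2$. If one of them, $z$, is low, we move it; then $K-z$ is a pseudoforest by (P5) and all other components avoid $h$, so nothing is bad. Hence the class of $h$ contains at least four ones. Now move $h$ to the other class; the same argument finds four ones there. So $m\ge8$.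

(c) Let $u,w,y$ be the big vertices; they have degree $6$. A bad component contains at least two of them with own degree $3$. If all three lie in one class, we move one of own degree $3$. So there are optimal partitions in which two big vertices lie in one class and one in the other. In any such partition:
\begin{quote}
($\dagger$) the bad component $K$ consists of the two big vertices of one class, with own degree $3$, and of at least two ones, with own degree $2$.
\end{quote}
Indeed, by (P4) $K$ contains these two big vertices with own degree $3$, all its other vertices have own degree $2$, $e(K)=|K|+1$, and $|K|\ge4$. A low vertex $z\in K$ could be moved; then $K-z$ is a pseudoforest by (P5), the other components of its class have no big vertex, and the other class has only one, so nothing would be bad.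

Let $u,w\in V_1$, $y\in V_2$. By ($\dagger$), $V_1$ contains two ones. Move $u$ to $V_2$; by ($\dagger$), $V_2$ contains two ones. So $m=4$, with ones $o_1,o_2\in V_1$ and $o_3,o_4\in V_2$, and both bad components have four vertices with degrees $3,3,2,2$. This gives $u\sim w$ and $u,w\sim o_1,o_2$, as well as $u\sim y$ and $u,y\sim o_3,o_4$. Moving $w$ instead of $u$ gives $w\sim y$ and $w\sim o_3,o_4$. After moving $u$, the vertex $y$ has own degree $3$ in $V_2+u$; moving it to $V_1-u$ and applying ($\dagger$) gives $y\sim o_1,o_2$. So each of $u,w,y$ is adjacent to the other two and to $o_1,\dots,o_4$, and to nothing else. Put $o_1,\dots,o_4$ into a set $A$ and distribute the low vertices over $A$ and $B$ so that $e(A)+e(B)$ is minimum. Each low vertex has at most two neighbors in its own set, and each $o_i$ has only two neighbors outside $\{u,w,y\}$. Thus $A$ and $B\cup\{u,w,y\}$ both induce graphs of maximum degree at most $2$, and $\chi_1(G)\le2$, a contradiction.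
\end{proof}

If $X=8$, then $s=6$ and the sequence is $(2,2,2,2)$, $(2,2,2,1,1)$, $(3,2,1,1,1)$ or $(4,1^4)$. The first is excluded by Example~\ref{ex:four} and the others by Lemma~\ref{lem:seq}. \emph{From now on $X=10$ and $\gamma=8$}, so $s\in\{6,7,8\}$, and a value $\beta\ge9$ is a contradiction.

\subsection{The case $s=8$}

By (R3) every vertex of $H\setminus T_0$ is exact for $T_0$, so $T_0$ is a triangle by (R0) and these vertices have types. Their total weight is $2$.

\emph{A single two $z$.} Let $z$ have type $pq$ and let $r$ be the third vertex; all weights on $T_0$ are at least $2$. By (S1) and (N), applied to $F=\{r,p,z\}$ and to $\{r,q,z\}$, we get $x_q,x_p\ge3$; so $x_p=x_q=3$ and $x_r=2$. Now $F$ has gain $7+1=8$ and $q$ has net $2$. By (L), each of the $7-3=4$ low neighbors of $q$ is adjacent to $r,p,z$. This exhausts all degrees: $4$ for these low vertices, $7$ for $p,q$ and $6$ for $r,z$. As $G$ is connected, it has only these eight vertices, and it splits into the triangle $pqr$ and the star formed by $z$ and the low vertices. So $\chi_1(G)\le2$.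

\emph{Two ones $z_1,z_2$.} If they share $t$, then (S2) and (N) give $x_t\ge4$. Since $4+4+1>8$, they share only $a$, and $x_a\ge4$; let $z_1$ have type $ap$ and $z_2$ type $aq$, where $\{p,q\}=\{b,c\}$. If $z_1\not\sim z_2$, then $\{a,q,z_1,z_2\}$ spans the four edges $aq,az_1,az_2,qz_2$, and $p$ has three neighbors in it; (N) gives $x_p\ge3$, and $\{a,p,z_1,z_2\}$ gives $x_q\ge3$. If $z_1\sim z_2$, then $\{p,a,z_2\}$ is a path to which both $q$ and $z_1$ are completely joined; $z_1$ has net $0$, so $x_q\ge3$ by (N), and $\{q,a,z_1\}$ gives $x_p\ge3$. In both cases $s\ge10$, a contradiction.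

\subsection{The case $s=7$}

The weight outside $T_0$ is $3$, and a single vertex of weight $3$ would force $s\ge9$. So the sequence is $(3,2,2,2,1)$, or $H\setminus T_0$ consists of three ones $z_1,z_2,z_3$ and $(x_a,x_b,x_c)$ is one of $(5,1,1)$, $(4,2,1)$, $(3,3,1)$, $(3,2,2)$.

\subsubsection*{The sequence $(3,2,2,2,1)$}
Let $p,q,r$ be the twos and $o$ the one. The set $\{a,p,q,r\}$ has weight $9$, so it is not good and spans at least five edges. If it spans five, let $F$ consist of the nonadjacent pair and one of the other two vertices, chosen so that $a\in F$. Then $F$ is a path of weight $7$ and the fourth vertex is lossy, so $\beta=8$ while $o$ remains, against (R4). So the set is a $K_4$. Each triple containing $a$ gives $\beta=7+1=8$ with the fourth vertex, so $o$ has exactly two neighbors in each of $\{a,p,q\}$, $\{a,p,r\}$, $\{a,q,r\}$. Comparing these triples shows that $o$ is adjacent to all or none of $p,q,r$; hence $o\sim p,q,r$ and $o\not\sim a$. The path $\{a,p,o\}$ has weight $6$, and $q,r$ have loss $1$ and net $1$, so the gain is $8$. The vertex $q$ has $6-4=2$ low neighbors, and by (L) such a neighbor $y$ is adjacent to $a,p,o$.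 The path $\{a,r,o\}$ gives $y\sim r$ in the same way. Then $d(y)\ge5$, a contradiction.

\subsubsection*{Three ones, $G[T_0]$ a forest}
If some $z_i$ is lossy, then $\beta(T_0;z_i)=8$ and another $z_j$ contradicts (R4). So each $T_0+z_i$ is good of weight $8$, the other $z_j$ are exact for it, and it contains a cycle. Thus every $z_i$ has exactly two neighbors in $T_0$, in one component of $G[T_0]$; and since $z_j$ has exactly two neighbors in $T_0+z_i$, the set $I=\{z_1,z_2,z_3\}$ is independent. In particular $e(T_0)\ge1$. If $T_0=\{p,q,r\}$ has the single edge $pq$, then all $z_i$ are adjacent to $p,q$. The set $I+p+r$ is a star plus an isolated vertex and $q$ has four neighbors in it, so $x_q\ge4$ by (N), and $I+q+r$ gives $x_p\ge4$; this contradicts $s=7$.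

Let $T_0$ be a path with ends $p,q$ and middle vertex $r$, and let $n_{pq},n_{pr},n_{qr}$, with sum $3$, count the $z_i$ with the given pair of neighbors. If $n_{pq}=3$, the stars $I+p+r$ and $I+q+r$ give $x_q,x_p\ge4$ by (N), which is impossible. So $n_{pq}\le2$. The set $I+p+q$ spans $3+n_{pq}$ edges; it is good by (P1) if $n_{pq}\le1$, and it is a $4$-cycle with a pendant vertex if $n_{pq}=2$. As $r$ has $5-n_{pq}$ neighbors in it, $x_r\ge5-n_{pq}\ge3$. If $n_{qr}\le1$, then $I+q+r$ is connected with five vertices and $4+n_{qr}\le5$ edges, and $p$ has $4-n_{qr}$ neighbors in it, so $x_p\ge3$. With $p,q$ exchanged, $n_{pr}\le1$ gives $x_q\ge3$. If both hold, $s\ge9$. Otherwise, say $n_{qr}\ge2$; then $n_{pq},n_{pr}\le1$, so $x_r\ge4$, $x_q\ge3$ and $s\ge8$. Both are impossible.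

\subsubsection*{Three ones, $T_0$ a triangle, all $z_i$ exact}
If $z_i,z_j$ share $t$, then (S2) gives $9-x_t+\min\{x_t,2\}\le8$, so $x_t\ge3$. By (S3), some pair shares a vertex other than $a$; so the weights are $(3,3,1)$, and $c$ is not shared. Then two of the ones, say $z_1,z_2$, have type $ab$. For any two ones of type $ab$, adding $a,c$ or $b,c$ gives a good set of weight $6$ for which $b$ or $a$ has loss $2$, so $\beta=8$ and the third one is exact for both sets. This contradicts (S4).

\subsubsection*{Three ones, $T_0$ a triangle, $\ell=z_3$ lossy}
Now $\beta(T_0;\ell)=8$, so $z_1,z_2$ are exact. Let $z_1$ have type $pq$, with $r$ third. If $z_1\sim\ell$, the path $\{r,p,z_1\}$ has weight $8-x_q$, both $q$ and $\ell$ are lossy, and $z_2$ remains; (R4) gives $10-x_q\le7$. If $z_1\not\sim\ell$, then (S2) gives $9-x_q+\min\{x_q,2\}\le8$. Either way $x_q\ge3$, and likewise $x_p\ge3$; the same holds for $z_2$. So the weights are $(3,3,1)$ and $z_1,z_2$ have type $ab$. We have $\beta(\{b,c,z_1,z_2\};a)=6+2=8$, so $\ell$ is exact for this set. Since $\ell\sim b,c$, we get $\ell\not\sim z_1,z_2$, and the set must contain a cycle, so $z_1\sim z_2$.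

Now $G[H]$ is known: $a\sim b$, both are adjacent to the four \emph{outer} vertices $c,\ell,z_1,z_2$, all of weight $1$, and the only edges among these are $c\ell$ and $z_1z_2$, joining \emph{mates}. Each of the six vertices has exactly two low neighbors ($7-5$ and $5-3$). Let $v$ be outer with mate $v'$, let $w,w'$ be the other pair, and let $\{h,h'\}=\{a,b\}$. The set $T=\{h,w,w',v'\}$ is a triangle with a pendant vertex and has weight $6$. The vertex $h'$ has four neighbors in $T$ and net $1$, and $v$ has two neighbors in $T$ and net $1$, so the gain is $8$. By (L),
\begin{quote}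
($\ddagger$) every low neighbor of $v$ or of $h'$ has at least two neighbors in $\{h,w,w',v'\}$.
\end{quote}
In particular every low neighbor of $a$ or $b$ has an outer neighbor. Let $y$ be a low vertex with a neighbor in $H$, let $v$ be an outer neighbor of $y$, and let $\alpha$ be the number of neighbors of $y$ in $\{a,b\}$. If $\alpha=2$, then ($\ddagger$) gives a second outer neighbor, so $y$ has exactly two. If $\alpha=1$, choose $h\not\sim y$ in ($\ddagger$); then $y$ has two more outer neighbors, exactly three in total. If $\alpha=0$, then $y$ has three or four outer neighbors. Let $A_i$ be the number of low vertices with $\alpha=i$ for $i=1,2$, and let $M$ be the number of edges from outer vertices to low vertices with $\alpha=0$. Counting edges to low vertices gives $2A_2+A_1=4$ and $2A_2+3A_1+M=8$. So $A_1$ is even and $2A_1+M=4$: either $A_2=2$, $A_1=0$, $M=4$, where the last four edges go to a single low vertex $y_0$; or $A_2=1$, $A_1=2$, $M=0$. In both cases exactly three low vertices have neighbors in $H$, all their neighbors lie in $H$, and so $G$ has just these nine vertices. In the first case $\{a,b,y_0\}$ spans one edge, and the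 other six vertices induce a $2$-regular graph (outer vertices keep $5-3$ neighbors, low vertices $4-2$). In the second case let $y_0\sim a,b$, and let $y_1\sim a$, $y_2\sim b$ be the vertices with $\alpha=1$. Then $y_1\,a\,b\,y_2$ is an induced path, and $\{c,\ell,z_1,z_2,y_0\}$ spans four edges. So $\chi_1(G)\le2$, a contradiction.

\subsubsection*{Three ones, $T_0$ a triangle, none lossy, $z_1$ addable}
The set $T=T_0+z_1$ is good of weight $8$, so $z_2,z_3$ are exact for $T$.

Suppose that both $z_2,z_3$ have two neighbors in $T_0$; then they are not adjacent to $z_1$. If they share $t$, then $T-t+z_2+z_3$ is good by (S2) and (P2), and (N) gives $x_t\ge4$. So they share only $a$; let $z_2,z_3$ have types $ap$, $aq$ with $\{p,q\}=\{b,c\}$. The set $\{a,q,z_1,z_2\}$ is a forest (the path $z_2\,a\,q$, and $z_1$ with at most one neighbor) of weight $9-x_p$, $p$ is lossy, and $z_3$ remains. By (R4), $10-x_p\le7$, so $s\ge4+3+1$, a contradiction.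

So we may assume that $z_2$ has at most one neighbor in $T_0$. Being exact for $T$, it is adjacent to $z_1$ and to exactly one vertex of $T_0$, and by (R0) $z_1$ also has exactly one neighbor in $T_0$. The set $T_0+z_2$ is good of weight $8$ as well, so $z_3$ has exactly two neighbors in both $T_0+z_1$ and $T_0+z_2$. This leaves two possibilities.

First, $z_3$ has type $pq$, with $r$ third, and $z_3\not\sim z_1,z_2$. The forest $\{r,q,z_1,z_3\}$ has weight $9-x_p$, $p$ is lossy and $z_2$ remains, so $x_p\ge3$ by (R4); the forest $\{r,p,z_1,z_3\}$ gives $x_q\ge3$. So the weights are $(3,3,1)$ and $\{p,q\}=\{a,b\}$. The vertex $z_2$ has at most two neighbors in the forest $\{b,c,z_1,z_3\}$, so $\{b,c,z_1,z_2,z_3\}$ is good, of weight $7$. The vertex $a$ has the neighbors $b,c,z_3$ in it, and a fourth would give $\beta\ge9$; so $a\not\sim z_1,z_2$. Exchanging $a,b$ gives $b\not\sim z_1,z_2$, hence $z_1,z_2\sim c$. Then $\{a,b,z_1,z_2\}$ spans two edges, and $\beta(\{a,b,z_1,z_2\};c)=8+1$.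

Second, $z_1z_2z_3$ is a triangle and each $z_i$ has exactly one neighbor in $T_0$. Suppose two of them, say $z_1,z_2$, have the same neighbor $t$. Then $T_0-t+z_1+z_2+z_3$ is an edge and a triangle with at most one edge between them, so it is good, and (N) gives $x_t\ge4$. So $t=a$, the weights are $(5,1,1)$ or $(4,2,1)$, and $x_a+x_b=6$. The set $\{a,b,z_1,z_3\}$ spans $ab,az_1,z_1z_3$ and at most one more edge, has weight $8$, and $z_2\sim a,z_1,z_3$ is lossy, so $\beta\ge9$. Finally suppose the three neighbors are distinct, and rename the ones so that $z_a\sim a$, $z_b\sim b$, $z_c\sim c$. For the induced path $a\,b\,z_b\,z_c$ both $c$ ($\sim a,b,z_c$) and $z_a$ ($\sim a,z_b,z_c$) are lossy, so $\beta=x_a+x_b+4=11-x_c\ge9$. This finishes the case $s=7$.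

\subsection{The case $s=6$}

The weight outside $T_0$ is $4$. The sequences $(2,2,2,1^4)$, $(3,2,1^5)$, $(4,1^6)$ are excluded by Lemma~\ref{lem:seq}, and there remain five twos, or four twos and two ones.

\subsubsection*{Five twos}
Suppose that a $4$-subset $T$ of $H$ is good. It has weight $8$, so the fifth vertex $v$ is exact. Only one component $C$ of $G[T]$ has a cycle, and both neighbors of $v$ lie in $C$. So $K=C+v$ is a component of $G[H]$ with $e(K)=|K|+1$ and $|K|\ge4$, and a vertex of $H$ outside $K$, if any, is isolated in $G[H]$. By (P4) some $u\in K$ has $d_K(u)\ge3$. Then $H-u$ spans at most $6-3$ edges, and $\beta(H-u;u)\ge9$. Hence every $4$-subset of $H$ spans at least five edges. Two non-edges would lie in a common $4$-subset, so $G[H]$ is $K_5$ or $K_5$ minus an edge.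

Let $G[H]=K_5$. Every triple has gain $6+2=8$, and the two other vertices have net $1$. By (L), a low neighbor $y$ of $u\in H$ has at least two neighbors in every triple of $H-u$, hence at least three neighbors in $H-u$, hence exactly four in $H$. But there are $5\cdot(6-4)=10$ edges between $H$ and the low vertices, and $4\nmid10$.

Let $pq$ be the missing edge and $r_1,r_2,r_3$ the other vertices. The paths $\{p,r_1,q\}$ and $\{p,r_2,q\}$ have gain $6+2=8$, and $r_3$ has net $1$ for both. By (L), a low neighbor of $r_3$ (there are $6-4=2$) is adjacent to $p,q,r_1,r_2,r_3$, which is too many.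

\subsubsection*{Four twos and two ones}
Let $P=\{p_1,\dots,p_4\}$ be the set of twos and $o_1,o_2$ the ones. By (P1), $P$ is good, or $K_4$ minus an edge, or $K_4$.

\emph{$P$ is good.} It has weight $8$, so $o_1,o_2$ are exact. Then $G[P]$ has exactly one cycle $Z$, in a component $U$, and each $o_i$ has exactly two neighbors in $P$, both in $U$. As $|U\setminus Z|\le1$, each $o_i$ has a neighbor on $Z$. Let $t\in Z$ be adjacent to some $o_i$, and let $S_t=P-t+o_1+o_2$. It has weight $8$ and $t$ has at least three neighbors in it, so $S_t$ is not good. Now $P-t$ is a forest. If $t\sim o_1,o_2$, then $S_t$ is good by (P3). So $t$ is adjacent to exactly one, say $o_1$; and if $o_1\not\sim o_2$, then $S_t$ is good by (P3) for $o_2$ and (P2) for $o_1$. Therefore $o_1\sim o_2$, and $o_1,o_2$ have no common neighbor on $Z$. This excludes the case that $U=Z$ is a triangle.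

Let $Z=p_1p_2p_3p_4$ be a $4$-cycle; it is induced. Up to symmetry, $o_1$ is adjacent to $p_1,p_2$ or to $p_1,p_3$, and $o_2$ to the other two vertices. In the first case the induced path $o_1\,p_1\,p_4\,p_3$ has weight $7$, and $p_2$ ($\sim o_1,p_1,p_3$) and $o_2$ ($\sim o_1,p_3,p_4$) are lossy. In the second case the star with center $p_2$ and leaves $p_1,p_3,o_2$ has weight $7$, and $p_4$ and $o_1$ are adjacent to all three leaves. So $\beta\ge9$.

Let $Z=p_1p_2p_3$ with $p_4\sim p_1$ pendant. Of the four edges from $\{o_1,o_2\}$ to $P$ at most three go to $Z$, so one goes to $p_4$. If $p_1$ is adjacent to an $o_i$, then $S_{p_1}$ spans five edges ($p_2p_3$, $o_1o_2$ and three more) on five vertices, none isolated. A bad component would have four vertices and all five edges, leaving an isolated vertex; so $S_{p_1}$ is good, a contradiction. Hence, up to symmetry, $o_1\sim p_2,p_4$ and $o_2\sim p_3,p_4$. The induced path $o_2\,p_4\,p_1\,p_2$ has weight $7$, and $p_3$ ($\sim o_2,p_1,p_2$) and $o_1$ ($\sim o_2,p_4,p_2$) are lossy, so $\beta\ge9$.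

\emph{$P$ is $K_4$ minus the edge $pp'$}, with other vertices $r,r'$. For the path $F=\{p,r,p'\}$ we have $\beta(F;r')=7$. If one $o_i$ is lossy for $F$, the other contradicts (R4). So both are addable, with at most two neighbors in $F$. The set $F+o_1$ has weight $7$; if $r'\sim o_1$, then $r'$ has loss $2$. So $r'\not\sim o_1$, $\beta(F+o_1;r')=8$, and $o_2$ is exact for $F+o_1$. Then $F+o_1$ has a cycle, so $o_1$ has exactly two neighbors in $F$. The same holds with $o_1,o_2$ exchanged, and since $o_2$ has exactly two neighbors in $F+o_1$, we get $o_1\not\sim o_2$. The path $\{p,r',p'\}$ gives $r\not\sim o_1,o_2$. So $o_1,o_2\sim p,p'$. Then $\{p,r,r',o_1,o_2\}$ is a triangle with two pendant vertices, of weight $8$, and $p'$ is lossy.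

\emph{$P$ is $K_4$.} Suppose $d_P(o_i)\in\{1,2\}$ and let $p\in P$ be a neighbor of $o_i$. Then $P-p+o_i$ is good by (P2), of weight $7$, and $p$ has loss $2$. So $d_P(o_i)\in\{0,3,4\}$. Suppose $d_P(o_1)=0$. For every $p\in P$ we have $\beta(P-p+o_1;p)=8$, so $o_2$ is exact for $P-p+o_1$. But if $d_P(o_2)=0$ then $o_2$ is addable, and if $d_P(o_2)\ge3$ then $o_2$ is lossy for a suitable $p$. So $d_P(o_1)\geq 3$, and $d_P(o_2)\ge3$ by symmetry. If a triple of $P$ is completely joined to both ones, its gain is $6+1+1+1=9$. Otherwise each $o_i$ misses exactly one vertex of $P$, say $o_1\not\sim p_1$ and $o_2\not\sim p_2$. If $o_1\not\sim o_2$, then $\{p_1,p_3,o_1,o_2\}$ spans the four edges $p_1p_3,p_3o_1,p_3o_2,p_1o_2$ and has weight $6$; $p_2$ has loss $1$ and $p_4$ has loss $2$, so $\beta=9$. If $o_1\sim o_2$, then $p_1p_2o_1o_2$ is an induced $4$-cycle of weight $6$, and $p_3,p_4$ have loss $2$ each, so $\beta=10$.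

All cases are contradictory, and Proposition~\ref{prop:k2} is proved.

\section{$4$-critical graphs}\label{sec:k3}

We prove Proposition~\ref{prop:k3}. Throughout this section $k=3$ and $G$ is a counterexample; $X=2e(G)-6|G|$ is even, so $X\le24$. By Proposition~\ref{prop:k2}, Lemma~\ref{lem:gain} applies with $c=12$. So for every good set $T$ the nets outside $T$ add up to at least $12$, and
\begin{equation}\label{eq:X}
\beta(T;B)\le X-12\le12 .
\end{equation}
We use Lemma~\ref{lem:rules} with $\gamma=12$; a value $\beta\ge13$ is a contradiction, and $\beta\ge11$ forces $X=24$. The list of weight sequences is now too long to enumerate. Part (b) of Lemma~\ref{lem:gain} replaces it: for every good $T$ there are three vertices outside $T$ with net sum at least $6$. We call them a \emph{witness triple} for $T$. Thus the remaining weight is not spread over ones only, and we can work with the few vertices of $T$ and a witness triple.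

As before, $T_0=\{a,b,c\}$ consists of three vertices of largest weight, $x_a\ge x_b\ge x_c$, and $s=x(T_0)$. By Lemma~\ref{lem:three} and \eqref{eq:X}, $9\le s\le X-12\le 12$; so $T_0\subseteq H$ and $H\ne T_0$. An exact vertex is \emph{heavy} if its weight is at least $2$.

\begin{lemma}\label{lem:basic3}
\begin{itemize}
\item[\textup{(W1)}] Every vertex outside $T_0$ has weight at most $\min\{3,x_c\}$.
\item[\textup{(W2)}] If $T\supseteq T_0$ is good, then lossy vertices have net at most $2$, and at least two vertices of a witness triple have net at least $2$. In particular $x_c\ge2$.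
\item[\textup{(W3)}] If $T\supseteq T_0$ is a maximal good set and $\sigma=12-x(T)$, then every vertex of $H\setminus T$ is exact or lossy, at most $\sigma$ of them are lossy, and $G[T]$ contains a cycle.
\end{itemize}
\end{lemma}

\begin{proof}
(W1) If a vertex outside $T_0$ had weight at least $4$, then $s\le12$ would give four vertices of weight $4$. Each triple of them has weight $12$, so the fourth vertex is exact for it by (R3). Then each triple is a triangle by (R0), and the fourth vertex has three neighbors in it, which is not exact. (W2) A lossy vertex has net at most $3-1$, and $3+1+1<6$. (W3) No vertex is addable, and each lossy vertex adds at least $1$ to the gain. If $G[T]$ were a forest, $H\setminus T$ would consist of at most $\sigma\le3$ lossy vertices, with net sum at most $6<12$.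
\end{proof}

By (W2), $(x_a,x_b,x_c)$ is one of $(6,2,2)$, $(5,3,2)$, $(4,4,2)$, $(4,3,3)$ if $s=10$, and one of $(5,2,2)$, $(4,3,2)$, $(3,3,3)$ if $s=9$. In a witness triple for a maximal good set $T\supseteq T_0$, a vertex that is not lossy has net equal to its weight, and it is exact if this weight is positive.

\subsection{Good sets of weight $12$}

If a good set has the largest possible weight $12$, then the other half of the weight sits on exact vertices. Breaking the cycle of $T$ at one vertex shows that these exact vertices span few edges, so that they form a good set themselves, and it is too heavy.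

\begin{lemma}\label{lem:L1}
If $s\le11$, then no good set $T$ with $x(T)=12$ has at most one cycle.
\end{lemma}

\begin{proof}
Let $T$ be such a set and $O=H\setminus T$. Then $X=24$, $x(O)=12$, and all vertices of $O$ are exact, so $G[T]$ has a cycle $Z$. As $s\le11$ gives $x_c\le3$, at most two vertices of $G$ have weight above $3$, and some $t\in Z$ has $x_t\le3$. The set $T-t$ induces a forest.

Let $O'=O\setminus N(t)$ and $y\in O'$. The set $T-t+y$ is good by (P3), and each neighbor of $y$ in $O'$ has three neighbors in it. So $12-x_t+x_y+d_{O'}(y)\le12$ and $d_{O'}(y)\le x_t-x_y\le2$. Hence $S=O'+t$, in which $t$ is isolated, is good.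

It remains to see that little weight is lost on $O\cap N(t)$. If $y,z\in O\cap N(t)$ are distinct, each has one neighbor in $T-t$, so $T-t+y+z$ is good by (P3) and $t$ has at least four neighbors in it. This gives $x_y+x_z+\min\{x_t,2\}\le x_t$, which fails for $x_t\le3$. So there is at most one such vertex $y$; for it $T-t+y$ is good and $t$ is lossy, so $x_y+1\le x_t$. In all cases $x(O\cap N(t))\le x_t-1$, and $x(S)\ge x_t+12-(x_t-1)=13$, a contradiction.
\end{proof}

\subsection{$T_0$ is a maximal good set}\label{sec:max}

This case includes $s=12$, by (R3). Put $\sigma=12-s$. By (W3), $T_0$ is a triangle, and each vertex of $H\setminus T_0$ is exact, with a type, or lossy, adjacent to all of $T_0$ and with net equal to its weight minus $1$. In (S2) the removed vertex $t$ has weight at least $2$ and therefore loss $2$, so (R1) gives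
\begin{align}
x_y+x_z&\le x_t+\sigma-2 &&\text{if $y,z$ are exact and share $t$,}\label{eq:Ia}\\
x_e+x_\ell&\le x_t+\sigma-2 &&\text{if $e$ is exact, $\ell$ is lossy, $e\not\sim\ell$ and $t\in N(e)\cap T_0$.}\label{eq:Ib}
\end{align}
One configuration occurs twice below.
\begin{quote}
($\ast$) It is impossible that $x_b=x_c=3$, $\sigma\le2$, $\ell$ is lossy with $x_\ell=3$, and $e,f$ are exact, share only $a$, and have $x_e+x_f=4$.
\end{quote}
Indeed, let $e$ have type $ab$ and $f$ type $ac$. Then \eqref{eq:Ib} with $t=b$ or $t=c$ would bound $x_e+3$ or $x_f+3$ by $3$, so $e,f\sim\ell$. The set $\{b,c,e,f\}$ is good by (S2), has weight $10$, and $a,\ell$ are adjacent to all of it, so $\beta=14$.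

Fix a witness triple for $T_0$, and let $\lambda\le\sigma$ be the number of its lossy vertices.

\subsubsection*{$s=12$}
Here $\lambda=0$, and the triple contains heavy vertices $u,v$. By \eqref{eq:Ia} a vertex shared by them has weight at least $6$, so they share only $a$ (as $6+6+2>12$) and $x_a\ge6$. If the third vertex $w$ is in $H$, then $x_u+x_w\ge3$, so a vertex shared by $u,w$ has weight at least $5$ and must be $a$ (as $6+5+2>12$); the same holds for $v,w$, against (S3). If $w\notin H$, then $x_u=x_v=3$, so $x_a\ge8$, $x_c\ge3$ and $s\ge14$.

\subsubsection*{$s=11$}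
Now \eqref{eq:Ia} reads $x_y+x_z\le x_t-1$. Let $\lambda=0$. Two heavy vertices share only vertices of weight at least $5$, hence only $a$ (as $5+5+2>11$). By (S3) the triple has exactly two heavy vertices $u,v$, so $x_u+x_v\ge5$. Then $x_a\ge6$, one of $u,v$ has weight $3$, so $x_c\ge3$ and $s\ge12$. Let $\lambda=1$, with lossy vertex $\ell$ and other vertices $e,f$. Then $x_e+x_f\ge7-x_\ell\ge4$, so both are in $H$ and exact. If $x_\ell\le2$, then $x_e+x_f\ge5$, which as before gives $x_a\ge6$, $x_c\ge3$. So $x_\ell=3$ and $x_c\ge3$; a shared vertex has weight at least $5$, so the weights are $(5,3,3)$, only $a$ is shared, and $x_e+x_f=4$. This is ($\ast$).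

\subsubsection*{$s\in\{9,10\}$ and $x_c=2$}
Outside weights are at most $2$ and lossy nets at most $1$, so the triple consists of exact vertices $u,v,w$ of weight $2$. By \eqref{eq:Ia} a shared vertex has weight at least $6-\sigma$, that is, $4$ if $s=10$ and $3$ if $s=9$. For $(6,2,2)$, $(5,3,2)$ and $(5,2,2)$ only $a$ qualifies, against (S3). There remain $(4,4,2)$ and $(4,3,2)$. The vertex $c$ is not shared, so two vertices, say $u,v$, have type $ab$. We have $\beta(\{a,c,u,v\};b)=10+2=12$, so $w$ is exact for $\{a,c,u,v\}$, and this set has a cycle, that is, $u\sim v$. If $w$ has type $ab$, the same holds for every ordering of $u,v,w$, against (S4). If $w$ has type $ac$, then $w\not\sim u,v$; the set $\{b,c,u,v,w\}$ is connected with the five edges $bc,bu,bv,uv,cw$, has weight at least $11$, and $a$ has loss $3$. If $w$ has type $bc$, it is adjacent to exactly one of $u,v$, say $u$; the induced path $v\,a\,c\,w$ has weight $10$, $b$ has loss $2$, and $u$ ($\sim v,a,w$) has loss $1$, so $\beta=13$.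

\subsubsection*{Weights $(4,3,3)$}
Here $\sigma=2$, and the right-hand sides of \eqref{eq:Ia} and \eqref{eq:Ib} equal $x_t$. So two exact vertices have weight sum at most $4$, and with equality they share only $a$. If $\lambda=0$, then either all three vertices are heavy, against (S3), or two have weight sum at least $5$. If $\lambda=1$, the two vertices $e,f$ that are not lossy have $x_e+x_f\ge4$, so they are exact, $x_e+x_f=4$, the lossy vertex has net $2$, and ($\ast$) applies. Let $\lambda=2$, with lossy $\ell,\ell'$ and third vertex $e$. Then $e$ is heavy, and $x_e+x_\ell+x_{\ell'}\ge8$ gives $x_\ell,x_{\ell'}\ge2$. Let $e$ have type $pq$ with $x_q=3$, and let $r$ be the third vertex. Since $x_e+x_\ell,\ x_e+x_{\ell'}\ge4$, inequality \eqref{eq:Ib} with $t=q$ forces $e\sim\ell,\ell'$. For the path $\{r,p,e\}$ of weight $7+x_e$ the vertices $q,\ell,\ell'$ are lossy, so $\beta\geq10+x_e\ge12$. Then $X=24$ and $x_e=2$, while (R4) gives $H=T_0\cup\{e,\ell,\ell'\}$ and $X\le10+2+6$.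

\subsubsection*{Weights $(3,3,3)$}
Here $\sigma=3$, the right-hand sides of \eqref{eq:Ia} and \eqref{eq:Ib} equal $4$, and $a,b,c$ may be permuted. If exact vertices $y,z$ with $x_y+x_z=4$ share $t$, then $\beta(T_0-t+y+z;t)=10+2=12$, so every other vertex of $H$ is exact for $T_0-t+y+z$.

Let $\lambda=0$. The weights of $u,v,w$ add up to at least $6$ while pairs of exact vertices add up to at most $4$; so all three are in $H$ and have weight $2$. If two have the same type, say $ab$, the preceding remark contradicts (S4). So let $u,v,w$ have types $ab,ac,bc$. As $v\sim a,c$ is exact for $\{a,c,u,w\}$, we get $v\not\sim u$. Then $\{b,c,u,v\}$ induces the path $u\,b\,c\,v$, and $w$ cannot be exact for it.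

Let $\lambda=1$. As before, the two other vertices $e,f$ are exact with $x_e+x_f=4$, and $x_\ell=3$. If $t$ is shared, $\ell$ is exact for $T_0-t+e+f$ and already has two neighbors in $T_0-t$, so $\ell\not\sim e,f$. Then \eqref{eq:Ib} gives $x_e,x_f\le1$.

Let $\lambda=2$, with lossy $\ell,\ell'$ and heavy $e$ of type $pq$, with $r$ third. Either $x_e=2$ and $x_\ell=x_{\ell'}=3$, or $x_e=3$ and $x_\ell,x_{\ell'}\ge2$. In both cases \eqref{eq:Ib} forces $e\sim\ell,\ell'$. For the path $F=\{r,p,e\}$ we get $\beta(F;q,\ell,\ell')=9+x_e\ge11$, so $X=24$, and other vertices of $H$ exist because the six named ones weigh at most $18$. By (R4), $x_e=2$. The other vertices have total weight $24-17=7$, so there are at least three. If one were lossy for $F$, a further one would contradict (R4). So each such $v$ is addable, and $x_v=1$ by (R2). Now $F+v$ has weight $9$ and $q,\ell,\ell'$ are lossy, so $q$ cannot have loss $2$, that is, $v\not\sim q$. The path $\{r,q,e\}$ gives $v\not\sim p$. But $v$ is exact or lossy for $T_0$, so it has at least two neighbors in $T_0$.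

Let $\lambda=3$. The lossy vertices $\ell_1,\ell_2,\ell_3$ have net $2$ and weight $3$. Then $\beta(T_0;\ell_1,\ell_2,\ell_3)=12$, $X=24$, and other vertices of total weight $6$ exist. Suppose $\ell_1\not\sim\ell_2$. The path $F=\{\ell_1,a,\ell_2\}$ has $\beta(F;b,c)=11$. By (R2), $\ell_3$ is not addable, so it is lossy, and $\beta(F;b,c,\ell_3)=12$ contradicts (R4). So the six vertices form a $K_6$, each of its triples has $\beta=9+3=12$, and any other $v\in H$ has exactly two neighbors in every triple. Exchanging one vertex of a triple shows that $v$ is adjacent to all or none of the six vertices, a contradiction.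

\subsection{$T_0$ is not a maximal good set}

Now $s\le11$. Let $T=T_0\cup A$ with $A\ne\emptyset$ be a maximal good set, $O=H\setminus T$ and $\sigma=12-x(T)\in\{0,1,2\}$. We exclude $\sigma=0$ and $\sigma=1$ for all such $T$, and then use this for $\sigma=2$.

\subsubsection*{$\sigma=0$}
By Lemma~\ref{lem:L1}, $G[T]$ has two cycles, in different components, so $|A|\ge3$. As $x(A)=12-s\le3$, we have $s=9$, $A$ consists of three vertices of weight $1$, and $G[T]$ is a disjoint union of two triangles. All of $O$ is exact, so a witness triple contains heavy vertices $u,v$. Suppose that a heavy vertex $y$ has a neighbor in a triangle $D$ that contains some $z\in A$. Then $T-z+y$ is good: if both neighbors of $y$ in $T$ lie in $D$, then $y$ and the edge $D-z$ form at most a triangle; otherwise $y$ sends one edge to the other triangle and at most one to $D-z$, which creates no new cycle. Its weight is $11+x_y\ge13$. So $u,v$ have neighbors only in a triangle that avoids $A$; this triangle is $T_0$, and the other is $A$. If $u,v$ share $t$, then $T-t+u+v$ is good by (S2), since $A$ stays a separate triangle, and $t$ has loss $2$. This gives $x_u+x_v+2\le x_t$,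 but $x_t\le5$ for $s=9$.

\subsubsection*{$\sigma=1$}
Now $X=24$, $x(O)=13$, and at most one vertex of $O$ is lossy. Since $x(A)\le2$, we have $|T|\le5$, and $G[T]$ has exactly one cycle $Z$. We repeat the argument of Lemma~\ref{lem:L1}; the new difficulty is that the lossy vertex has to be absorbed as well.

\begin{lemma}\label{lem:L2}
Every vertex of $Z$ has weight at least $3$.
\end{lemma}

\begin{proof}
Let $t\in Z$ have $x_t\le2$. The set $T-t$ induces a forest. Let $O_2$ be the set of exact vertices and $O'=O_2\setminus N(t)$. If $y,z\in O_2\cap N(t)$ are distinct, then $T-t+y+z$ is good by (P3) and $t$ has loss $\min\{x_t,2\}=x_t$, so $\beta\ge11+x_y+x_z\ge13$. If $y\in O_2\cap N(t)$, then $\beta(T-t+y;t)\ge12-x_t+x_y$, so $x_y\le x_t$. Thus $x(O_2\cap N(t))\le x_t$.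

For $y\in O'$ the set $T_y=T-t+y$ is good, and each neighbor of $y$ in $O'$ is lossy for it. Hence
\begin{equation}\label{eq:L2}
x_y+d_{O'}(y)+\operatorname{loss}_{T_y}(\ell)\le x_t+1\le3,
\end{equation}
where $\ell$ is the lossy vertex and the last term is omitted if there is none. So $d_{O'}(y)\le2$, and $S=O'+t$ is good, with $t$ isolated. If there is no lossy vertex, $x(S)\ge x_t+13-x_t=13$. So $\ell$ exists, and $x(S)\ge13-x_\ell$. If $d_S(\ell)-2\ge x_\ell$, then $\beta(S;\ell)\ge13$; hence $d_S(\ell)\le x_\ell+1\le4$. We show that $S+\ell$ is good, which is a contradiction since $x(S+\ell)\ge13$. Components of $S+\ell$ without $\ell$ have maximum degree at most $2$, so consider the component $K$ of $\ell$, and let $y$ denote any neighbor of $\ell$ in $O'$.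

If $\ell\sim t$, then $d_{T_y}(\ell)=d_T(\ell)\ge3$, so \eqref{eq:L2} gives $d_{O'}(y)\le1$. All vertices of $O'$ have degree at most $2$ in $S+\ell$, $t\in K$ has degree $1$, and $\ell$ has degree at most $4$; so the sum in (P4) is at most $2-1$. If $\ell\not\sim t$ and $x_\ell\ge2$, then $d_{T_y}(\ell)\ge4$, the loss is at least $2$, so $d_{O'}(y)=0$ and $K$ is a star. If $\ell\not\sim t$ and $x_\ell=1$, then $d_S(\ell)\le2$, the loss is $1$, so $d_{O'}(y)\le1$ and $K$ has maximum degree at most $2$.
\end{proof}

Since $x(A)\le2$, the cycle $Z$ avoids $A$. So $Z=T_0$ is a triangle and $x_c\ge3$; as $s\le10$, the weights on $T_0$ are $(4,3,3)$ or $(3,3,3)$.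

\emph{Weights $(4,3,3)$.} Then $A=\{z\}$ with $x_z=1$, and $z$ has at most one neighbor in $T_0$. If a heavy vertex $e$ is adjacent to $z$, it has at most one neighbor in $T_0$, so $T_0+e$ is good with one cycle and weight at least $12$, against Lemma~\ref{lem:L1} or (R1). So heavy vertices have both neighbors in $T_0$. If two of them, $e,f$, share $t$, then $T-t+e+f$ is good by (S2) and (P2), and $t$ has loss $2$, so $x_e+x_f\le x_t-1\le3$, which is impossible. With at most one heavy and one lossy vertex, a witness triple has nets at most $3,2,1$; so there are a heavy vertex $f$ of weight $3$ and a lossy vertex $\ell$. Let $t\in N(f)\cap T_0$ have weight $3$. The set $T-t+f$ is a forest by (S1) and (P2), as $z\not\sim f$, and $\beta(T-t+f;t)\ge11+1$ while $\ell$ remains, against (R4).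

\emph{Weights $(3,3,3)$.} Then $x(A)=2$. First, let $f$ be heavy with both neighbors $p,q$ in $T_0$. The set $F=T-p+f$ is a forest, since $f$ has one neighbor in the forest $T-p$, and $\beta(F;p)\ge9+x_f$. The set $O-f$ has weight at least $10$, hence at least four vertices. So $x_f=2$ by (R4); no vertex of $O-f$ is lossy for $F$, again by (R4); so all are addable and have weight $1$ by (R2). Then a witness triple for $T$ has net sum at most $2+1+1$. Therefore heavy vertices have at most one neighbor in $T_0$. A heavy vertex $e$ exists by (W2), since at most one vertex is lossy. The set $T_0+e$ is good with one cycle, so $x_e=2$ by Lemma~\ref{lem:L1}; all heavy vertices have weight $2$. Moreover $T_0+e$ is maximal, for a good set $T_0+e+v$ would have five vertices, one cycle and weight at least $12$. So $T_0+e$ is a maximal good set of weight $11$, and everything shown so far holds for it. We may therefore assume that $A=\{z\}$ with $x_z=2$.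

All nets are at most $2$, so all nets in a witness triple equal $2$, and it contains two heavy vertices $e,f$. Each has exactly two neighbors in $T$, at most one in $T_0$, so each is adjacent to $z$ and to exactly one vertex of $T_0$. By (R0), $z$ also has a neighbor in $T_0$, and only one. If $e\not\sim f$, then $T_0+e+f$ is good of weight $13$. So $zef$ is a triangle. If two of $z,e,f$ have the same neighbor $t\in T_0$, then $T_0-t+z+e+f$ is an edge and a triangle with at most one edge between them; it is good, has one cycle and weight $12$, against Lemma~\ref{lem:L1}. Otherwise name $T_0$ so that $z\sim a$, $e\sim b$, $f\sim c$. The induced path $a\,b\,e\,f$ has weight $10$, and $c$ ($\sim a,b,f$) and $z$ ($\sim a,e,f$) are lossy. So $\beta=12$, while vertices of total weight $24-15=9$ remain, against (R4).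

\subsubsection*{$\sigma=2$}
Now $x(T)=10$, so $s=9$, $A=\{z\}$, $x_z=1$, and $X\ge22$ by \eqref{eq:X}. Every vertex addable to $T_0$ has weight $1$, for otherwise we could extend to a maximal good set of weight $11$ or $12$ properly containing $T_0$. If $G[T_0]$ is a forest, then every vertex of weight at least $2$ outside $T_0$ is lossy for $T_0$, hence for $T$; there are at most two of these, and a witness triple for $T$ has net sum at most $2+2+1$. So $T_0$ is a triangle, and $z$ has at most one neighbor in it. A vertex that is heavy for $T$ is not addable to $T_0$, so both its neighbors in $T$ lie in $T_0$. If two heavy vertices $e,f$ share $t$, then $T-t+e+f$ is good by (S2) and (P2), and $t$ has loss $2$, so $4\le x_e+x_f\le x_t$.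

If $x_c=2$, then lossy nets are at most $1$, so a witness triple consists of three heavy vertices. As $x_b\le3$, they pairwise share only $a$, against (S3).

So the weights are $(3,3,3)$, and there are at most one heavy and at most two lossy vertices. A witness triple contains a heavy vertex $e$, since $2+2+1<6$, and a lossy vertex by (W2). Either it contains exactly one lossy vertex $\ell$, and $x_e=x_\ell=3$; or it contains two, $\ell$ and $\ell'$, with $x_e=2$, $x_\ell=x_{\ell'}=3$ or $x_e=3$, $x_\ell,x_{\ell'}\ge2$. Let $p\in N(e)\cap T_0$. The set $F=T-p+e$ is a forest by (S1) and (P2), as $z\not\sim e$, and $\beta(F;p)\ge8+x_e$. If $\ell$ or $\ell'$ were addable to $F$, (R2) would fail, since its weight and $x_e$ add up to at least $5$. So they are lossy for $F$, and $\beta\ge8+3+1$ in the first case and $\beta\ge8+2+2$ in the second. By (R4), $H$ consists of $T$, $e$ and the lossy vertices of the triple, so $X\le10+3+6=19<22$.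

This contradiction completes the proof of Proposition~\ref{prop:k3}, and with it the proofs of Theorems~\ref{thm:main}, \ref{thm:equiv} and~\ref{thm:density}.

\begin{thebibliography}{9}

\bibitem{KLS}
Franti\v{s}ek Kardo\v{s}, Borut Lu\v{z}ar and Roman Sot\'ak,
\emph{Note on robust coloring of planar graphs},
arXiv:2401.08324 (2024).

\end{thebibliography}
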